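# Rational cuspidal divisor classes on $X_0(N)$ and a lattice of infinite products

## 1. The products $F_{n,u}$ and the lattice they generate

Write $e(x)=e^{2\pi i x}$, $q^s=e(s\tau)$ for $\tau$ in the upper half plane $\mathfrak H$, and $\zeta_n=e(1/n)$. The group $(\mathbf Z/1)^\times$ is trivial. For $n\ge 1$ and $u\in(\mathbf Z/n)^\times$ put
$$F_{n,u}(\tau)=q^{s_n}\prod_{k\ge 1,\ (k,n)=1}\bigl(1-\zeta_n^{u\bar k}q^k\bigr),\qquad k\bar k\equiv 1 \pmod n,\qquad s_n=\frac1{24}\sum_{d\mid n}\mu(d)d .$$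
The exponent of $\zeta_n$ contains the *inverse* of $k$ modulo $n$, and Section 4 shows why.

Some examples. For $n=1$ we get $F_{1,1}=q^{1/24}\prod_k(1-q^k)=\eta(\tau)$, the Dedekind function. For $n=2$,
$$F_{2,1}=q^{-1/24}\prod_{k\ \mathrm{odd}}(1+q^k)=\frac{\eta(2\tau)^2}{\eta(\tau)\eta(4\tau)} .$$
Indeed $\prod_m(1+q^m)=\prod_m\frac{1-q^{2m}}{1-q^m}$; dividing by the same identity with $q^2$ for $q$ gives the product, and $(4-1-4)/24=-1/24$. For $n=3$ and $\omega=\zeta_3$,
$$F_{3,1}=q^{-1/12}(1-\omega q)(1-\omega^2q^2)(1-\omega q^4)(1-\omega^2q^5)\cdots,$$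
and $F_{3,2}$ is the same with $\omega$ and $\omega^2$ exchanged. For $n=4$ every odd $k$ is its own inverse mod $4$, so $F_{4,1}=q^{-1/24}(1-iq)(1+iq^3)(1-iq^5)\cdots$.

Fix a positive integer $N$, and let $G=\mathrm{Gal}(\mathbf Q(\zeta_N)/\mathbf Q)=\{\sigma_s:\zeta_N\mapsto\zeta_N^s\}$.

**Definition.** $M_N$ is the multiplicative group generated by all $F_{n,u}(J\tau)$ with $n,J\ge1$, $n^2J\mid N$, $u\in(\mathbf Z/n)^\times$. The subgroup $L_0\subset M_N$ consists of the elements of weight $0$.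

Here $\eta(J\tau)$ has weight $\frac12$, and we shall see that $F_{n,u}$ has weight $0$ for $n\ge2$. Elements of $M_N$ have the form $q^r\psi$ with $r\in\mathbf Q$ and $\psi$ a power series in $q$ with constant term $1$ and coefficients in $\mathbf Z[\zeta_N]$. The group $G$ acts on the coefficients of $\psi$, and
$$\sigma_s:\ F_{n,u}(J\tau)\longmapsto F_{n,su}(J\tau).$$

The lattice $L_0$ serves to answer a question about divisor classes: if a class made of cusps is defined over $\mathbf Q$, is it the class of a divisor made of cusps that is itself defined over $\mathbf Q$? It can do so because of three properties, each proved below: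

1. $L_0$ contains every (normalized) modular unit of level $N$;
2. $L_0$ is a direct summand of a permutation $G$-module, so its first cohomology vanishes;
3. the transformation factor of $F_{n,u}$ under $\Gamma_0(n^2)$ is $\alpha_n\beta_n^u$, where $\alpha_n$ does not depend on $u$ and $\beta_n$ depends only on the upper left matrix entry. So Galois acts on transformation factors in a completely explicit way.

## 2. Cuspidal classes over $\mathbf Q$: definitions and statements

Let $X_0(N)$ be Shimura's canonical model over $\mathbf Q$ of the complete modular curve of $\Gamma_0(N)\subseteq\mathrm{SL}_2(\mathbf Z)$, and $J_0(N)=\mathrm{Pic}^0(X_0(N))$.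

**Definition.** The *cuspidal subgroup* $\mathscr C_N\subset J_0(N)(\overline{\mathbf Q})$ is generated by the classes of differences of cusps, and $\mathscr C_N(\mathbf Q)=\mathscr C_N\cap J_0(N)(\mathbf Q)$ is the *rational cuspidal subgroup*. A *rational cuspidal divisor* is a divisor supported on the cusps and fixed by $\mathrm{Gal}(\overline{\mathbf Q}/\mathbf Q)$. The *rational cuspidal divisor class group* $\mathscr C(N)\subseteq\mathscr C_N(\mathbf Q)$ is generated by the classes of the degree $0$ rational cuspidal divisors.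

By the theorem of Manin and Drinfeld, $\mathscr C_N$ is torsion. The question, taken from Hwajong Yoo, "The rational torsion subgroup of $J_0(N)$", arXiv:2106.01020 (2021), where the equality below is conjectured, is whether $\mathscr C(N)=\mathscr C_N(\mathbf Q)$. We prove that it is.

**Theorem 1.** For every positive integer $N$, $\mathscr C(N)=\mathscr C_N(\mathbf Q)$.

**Theorem 2.** For every field $\mathbf Q\subseteq K\subseteq\overline{\mathbf Q}$, every element of $\mathscr C_N\cap J_0(N)(K)$ is the class of a degree $0$ cuspidal divisor fixed by $\mathrm{Gal}(\overline{\mathbf Q}/K)$. Moreover $H^1(H,\mathcal U)=0$ for every subgroup $H\le G$, where $\mathcal U$ is the $G$-module of principal cuspidal divisors.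

We use two textbook facts about the curve and its forms.

* (a) The cusps are defined over $\mathbf Q(\zeta_N)$, $\infty$ is rational, and $\mathrm{Gal}(\overline{\mathbf Q}/\mathbf Q)$ acts on $\overline{\mathbf Q}(X_0(N))$ through $q$-expansion coefficients at $\infty$. The number of cusps is $c(N)=\sum_{d\mid N}\varphi(\gcd(d,N/d))$.
* (b) For $k\ge 2$, $S_k(\Gamma_0(N))$ has a basis of forms with coefficients in $\mathbf Z$ (Shimura, *Introduction to the Arithmetic Theory of Automorphic Functions*, Thm 3.52).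

**Definition.** A *modular unit* on $X_0(N)$ is a function whose divisor is supported on the cusps. Let $\mathcal U$ be the group of modular units with leading coefficient $1$ at $\infty$. Let $\mathcal D^0$ be the group of degree $0$ cuspidal divisors.

For example, $(\eta(2\tau)/\eta(\tau))^{24}=\Delta(2\tau)/\Delta(\tau)=q\prod_m(1+q^m)^{24}$ lies in $\mathcal U$ for $N=2$.

A modular unit is determined up to a constant by its divisor, so $\mathrm{div}$ identifies $\mathcal U$ with the group of principal cuspidal divisors, as in Theorem 2. If $f\in\mathcal U$, its divisor is fixed by $\mathrm{Gal}(\overline{\mathbf Q}/\mathbf Q(\zeta_N))$; by the normalization $f$ itself is fixed, so $f$ has coefficients in $\mathbf Q(\zeta_N)$. Hence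
$$0\to\mathcal U\xrightarrow{\ \mathrm{div}\ }\mathcal D^0\to\mathscr C_N\to 0\tag{1}$$
is an exact sequence of $G$-modules.

For a field $K$ as in Theorem 2, let $H=\mathrm{Gal}(\mathbf Q(\zeta_N)/K\cap\mathbf Q(\zeta_N))$, the image of $\mathrm{Gal}(\overline{\mathbf Q}/K)$ in $G$. Then $\mathscr C_N\cap J_0(N)(K)=\mathscr C_N^H$, and a cuspidal divisor is fixed by $\mathrm{Gal}(\overline{\mathbf Q}/K)$ exactly when it is fixed by $H$. For $K=\mathbf Q$ we have $H=G$.

The simplest case is $N=p$ prime. There are $c(p)=2$ cusps; $\infty$ is rational, so the other one is fixed by $G$ too. Then $G$ acts trivially on $\mathcal D^0$ and there is nothing to prove. The question has content only when some cusps are not rational.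

## 3. The obstruction $H^1(H,\mathcal U)$, and where Hilbert 90 stops

Let $H\le G$. A permutation module has a $\mathbf Z$-basis permuted by $H$; it is a sum of modules $\mathbf Z[H/H']$, and $H^1(H,\mathbf Z[H/H'])=H^1(H',\mathbf Z)=\mathrm{Hom}(H',\mathbf Z)=0$ by Shapiro's lemma, because $H'$ is finite. The group of all cuspidal divisors is a permutation module and equals $\mathcal D^0\oplus\mathbf Z\,\infty$, because $\infty$ is fixed. So $H^1(H,\mathcal D^0)=0$, and (1) gives an exact sequence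
$$(\mathcal D^0)^H\to\mathscr C_N^H\to H^1(H,\mathcal U)\to 0.\tag{2}$$
The map is the obvious one: if the class of $D$ is fixed by $H$, then $D^\sigma-D=\mathrm{div}(u_\sigma)$ for a unique $u_\sigma\in\mathcal U$, and $\sigma\mapsto u_\sigma$ is a cocycle. Thus **Theorem 1 is equivalent to $H^1(G,\mathcal U)=0$, and Theorem 2 is equivalent to $H^1(H,\mathcal U)=0$ for all $H\le G$.**

The first thing to try is Hilbert's Theorem 90. The cocycle $u_\sigma$ takes values in the multiplicative group of the field $\mathbf Q(\zeta_N)(X_0(N))$, on which $G$ acts with $H^1=0$. So $u_\sigma=x^\sigma/x$ for some function $x$, and $D-\mathrm{div}(x)$ is a rational divisor equivalent to $D$. But $x$ is an arbitrary function: it may have zeros and poles away from the cusps, and then $D-\mathrm{div}(x)$ is not cuspidal. We need a smaller module than the whole function field, consisting of functions with no zeros on $\mathfrak H$, that still has vanishing $H^1$. This is the role of $L_0$. Its elements are not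 quite functions on $X_0(N)$: they transform under $\Gamma_0(N)$ by a character.

**Definition.** If $F(\gamma\tau)=\chi(\gamma)F(\tau)$ for all $\gamma$ in the group considered, then $\chi_F=\chi$ is the *multiplier* of $F$. For a form of weight $k$, the multiplier is the corresponding factor next to $(c\tau+d)^k$. For a finite-order character $\chi$, $\chi^{(\ell)}$ denotes its $\ell$-primary part: if $\chi$ has order $\ell^am'$ with $\ell\nmid m'$, then $\chi^{(\ell)}=\chi^e$ with $e\equiv1$ mod $\ell^a$, $e\equiv 0$ mod $m'$.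

For instance $\eta^2$ has a multiplier on $\mathrm{SL}_2(\mathbf Z)$ of order dividing $12$, called $\kappa$ below.

Suppose we know that $\mathcal U\subset L_0$, that $\mathcal U$ is the set of elements of $L_0$ with trivial multiplier, and that $H^1(H,L_0)=0$. A cocycle $u_\sigma$ in $\mathcal U$ is then $x^\sigma/x$ with $x\in L_0$. If we can show
$$x\in L_0,\ x^\sigma/x\in\mathcal U\ \text{for all}\ \sigma\in H\quad\Longrightarrow\quad x=gv,\ g\in L_0^H,\ v\in\mathcal U,\tag{3}$$
then $u_\sigma=v^\sigma/v$ is a coboundary in $\mathcal U$. So the remaining problem is about multipliers: whenever $\chi_{x^\sigma}=\chi_x$ for all $\sigma\in H$, find an $H$-invariant element $g$ with $\chi_g=\chi_x$.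

## 4. Siegel functions and the multiplier of $F_{n,u}$

Throughout, $\gamma=\begin{pmatrix}a&b\\c&d\end{pmatrix}$. Two more textbook facts.

* (c) Siegel functions (Kubert–Lang, *Modular Units*, Ch. 2 §1). For $v=(v_1,v_2)\in\mathbf Q^2\setminus\mathbf Z^2$ and $q_z=q^{v_1}e(v_2)$ there is a function $g_v$ without zeros on $\mathfrak H$ which, up to a nonzero constant, is
$$g_v=q^{B_2(v_1)/2}(1-q_z)\prod_{m\ge1}(1-q^mq_z)(1-q^m/q_z),\qquad B_2(x)=x^2-x+\tfrac16 .$$
It satisfies $g_{-v}=-g_v$, $g_v(\gamma\tau)=\kappa(\gamma)g_{v\gamma}(\tau)$ for $\gamma\in\mathrm{SL}_2(\mathbf Z)$, where $\eta(\gamma\tau)^2=\kappa(\gamma)(c\tau+d)\eta(\tau)^2$, and for $l\in\mathbf Z^2$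
$$g_{v+l}=\varepsilon(v,l)g_v,\qquad \varepsilon(v,l)=(-1)^{l_1l_2+l_1+l_2}\,e\bigl(-\tfrac12(l_1v_2-l_2v_1)\bigr).$$
* (d) $\kappa$ is a character of $\mathrm{SL}_2(\mathbf Z)$ and $\kappa=e(E/12)$ with
$$E=(a+d)c-bd(c^2-1)-3c\ \ (c\text{ odd}),\qquad E=(a+d)c-bd(c^2-1)+3d-3-3cd\ \ (c\text{ even}),$$
the square of the formula for $\eta$ in Knopp, *Modular Functions in Analytic Number Theory*, Ch. 4, Thm 2. Hence $\kappa^{12}=1$, $\kappa^{(2)}=\kappa^9=e(-E/4)$, $\kappa^{(3)}=\kappa^4=e(E/3)$.

**Step 1: $F_{n,u}$ as a product of Siegel functions.** The purpose is to bring $F_{n,u}$ within reach of (c). For $n\ge3$, up to a constant,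
$$F_{n,u}(\tau)=\prod_{t\in(\mathbf Z/n)^\times/\pm1}g_{(t,\,ut^{-1})/n}(n\tau).\tag{4}$$
Changing representatives changes each factor by a constant, so take $0<t<n$. At $n\tau$ we have $q_z=q^t\zeta_n^{u\bar t}$. The factor at $t$ contributes $1-q^{nm+t}\zeta_n^{u\bar t}$ ($m\ge0$) and $1-q^{nm-t}\zeta_n^{-u\bar t}$ ($m\ge1$). These are the $1-\zeta_n^{u\bar k}q^k$ with $k\equiv t$, respectively $k\equiv-t$ mod $n$. Since $t\not\equiv-t$, each $k$ prime to $n$ occurs once. As $B_2(1-x)=B_2(x)$, the exponent of $q$ is $\frac n4\sum_{t\in(\mathbf Z/n)^\times}B_2(\{t/n\})$. From $\sum_{t\bmod m}B_2(\{t/m\})=\frac1{6m}$ and Möbius inversion this is $\frac n4\sum_{d\mid n}\mu(d)\frac{d}{6n}=s_n$.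

This explains the inverse $\bar k$. For $\gamma\in\Gamma_0(n^2)$, write $c=n^2c_1$ and
$$\gamma'=\begin{pmatrix}a&nb\\nc_1&d\end{pmatrix}\in\mathrm{SL}_2(\mathbf Z),\qquad n(\gamma\tau)=\gamma'(n\tau).$$
Modulo $n$, $\gamma'$ is diagonal with entries $a$ and $d\equiv a^{-1}$, so it maps $(t,ut^{-1})$ to $(ta,u(ta)^{-1})$ and permutes the vectors in (4) up to sign.

**Step 2: the quantities $S$, $s_n$, $X_n$.** They record the constants produced by that permutation. Let $n\ge3$ and $\nu_n=\varphi(n)/2$, an integer. Let $\delta_n=1$ if $n$ is even and $\delta_n=0$ if $n$ is odd. Let $T\subset\mathbf Z$ represent $(\mathbf Z/n)^\times/\pm1$, *with all $t\in T$ even if $n$ is odd*, and put $S=\sum_{t\in T}t^2$ mod $2n$. This does not depend on $T$: if $n$ is even, $(\pm t+nk)^2\equiv t^2$ mod $2n$ because $n^2\equiv0$ mod $2n$; if $n$ is odd, an even integer is determined mod $2n$ by its class mod $n$. If $n$ is odd, $S$ is even.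

For $a$ prime to $n$ and $t\in T$ let $t'\in T$, $s_t=\pm1$ be defined by $ta\equiv s_tt'$ mod $n$; $t\mapsto t'$ permutes $T$. In $\mathbf Z_{(n)}$ (fractions with denominator prime to $n$) put
$$r_t=s_tta/t'=1+nX_t,\qquad s_n(a)=\prod_{t\in T}s_t .$$
Multiplying over $t$, $\prod_tr_t=s_n(a)a^{\nu_n}$, so
$$s_n(a)\,a^{\nu_n}\equiv1+nX_n(a)\pmod{n^2},\qquad X_n(a)\equiv\sum_{t\in T}X_t\pmod n.\tag{5}$$
Since $n\ge3$, the sign $s_n(a)$ is determined by $s_n(a)a^{\nu_n}\equiv1$ mod $n$. Hence $s_n:(\mathbf Z/n)^\times\to\{\pm1\}$ is a homomorphism, and because $(1+nX)(1+nY)\equiv1+n(X+Y)$ mod $n^2$, so is $X_n:(\mathbf Z/n^2)^\times\to\mathbf Z/n$.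

Example: for $n=3$, $T=\{2\}$, $S=4$, $s_3(a)=\left(\frac a3\right)$, and $s_3(a)a\equiv1+3X_3(a)$ mod $9$; so $X_3(4)=1$. For $n=4$, $T=\{1\}$, $S=1$, and $s_4(a)=\chi_{-4}(a)$, the nontrivial character mod $4$; so $X_4(5)=1$.

**Lemma 1.** Let $n\ge3$. On $\Gamma_0(n^2)$, $\chi_{F_{n,u}}=\alpha_n\beta_n^u$, where $\beta_n(\gamma)=e(-X_n(a)/n)$ and
$$\alpha_n(\gamma)=\kappa(\gamma')^{\nu_n}(-1)^{\delta_n(b+c_1)\nu_n}\,e\!\left(\frac{S(ab-c_1d)}{2n}\right)s_n(a).$$

*Proof.* **Choice of representatives.** To control signs we choose the second coordinates with care. Choose an integer $u$ in its class. For $t\in T$ choose an integer $w_t$: if $n$ is even, $tw_t\equiv u$ mod $2n^2$ (then $t,w_t,u,a,d$ are odd); if $n$ is odd, $w_t$ even with $tw_t\equiv u$ mod $n^2$. The $w_t$ again represent $(\mathbf Z/n)^\times/\pm1$, and are even if $n$ is odd, so $\sum w_t^2\equiv S$ mod $2n$. Up to a constant $F_{n,u}=\prod_tg_{(t,w_t)/n}(n\tau)$.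

**One factor.** We now transform a single factor. Write $w=w_t$, $w'=w_{t'}$, $x=(ta-s_tt')/n$, $y=(wd-s_tw')/n$. These are integers; for $y$ note $wd\equiv u(ta)^{-1}\equiv us_tt'^{-1}\equiv s_tw'$ mod $n$. Then
$$\tfrac1n(t,w)\gamma'=\tfrac1n(ta,wd)+(wc_1,tb),\qquad\tfrac1n(ta,wd)=\tfrac{s_t}n(t',w')+(x,y).$$
By (c), $g_{(t,w)/n}(n\gamma\tau)=\kappa(\gamma')\,\varepsilon_1\varepsilon_2\,s_t\,g_{(t',w')/n}(n\tau)$ with
$$\varepsilon_1=(-1)^{wtbc_1+wc_1+tb}\,e\!\left(\frac{t^2ab-w^2c_1d}{2n}\right),\qquad\varepsilon_2=(-1)^{xy+x+y}\,e\!\left(-\frac{s_t(taw'-wdt')}{2n^2}\right).$$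
For $\varepsilon_2$ we used $n(xw'-yt')=(ta-s_tt')w'-(wd-s_tw')t'=taw'-wdt'$.

**$n$ even.** We evaluate $\varepsilon_1\varepsilon_2$. Here $ad=1+n^2bc_1$. Modulo $2n^2$ in $\mathbf Z_{(n)}$ we have $s_ttaw'=r_tt'w'\equiv ur_t$. Also $r_t^{-1}=s_tt'/(ta)$, so $s_twdt'\equiv s_t\frac ut\,d\,t'=ur_t^{-1}\,ad=ur_t^{-1}(1+n^2bc_1)$. As $u$ and $r_t$ are odd and $n^3\equiv0$ mod $2n^2$,
$$s_t(taw'-wdt')\equiv u(r_t-r_t^{-1})-n^2bc_1\equiv2nuX_t-n^2X_t^2-n^2bc_1\pmod{2n^2}.$$
So the exponential in $\varepsilon_2$ is $e(-uX_t/n)(-1)^{X_t+bc_1}$. Next, $x=s_tt'(r_t-1)/n=s_tt'X_t\equiv X_t$ mod $2$. Dividing the congruences above by $s_tt'$ and $t'$, modulo $2n^2$ we get $wd\equiv\frac{s_tu}{t'}r_t^{-1}(1+n^2bc_1)$ and $s_tw'\equiv\frac{s_tu}{t'}$. So modulo $2n$ (where $n^2\equiv0$) $ny\equiv\frac{s_tu}{t'}(r_t^{-1}-1)\equiv-\frac{s_tu}{t'}nX_t$, and $y\equiv X_t$ mod $2$. Thus $(-1)^{xy+x+y}=(-1)^{X_t}$ and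
$$\varepsilon_2=e(-uX_t/n)(-1)^{bc_1}.$$
The sign in $\varepsilon_1$ is $(-1)^{bc_1+c_1+b}$ since $t,w$ are odd. The total sign is $(-1)^{b+c_1}$ for each $t$.

**$n$ odd.** Now $t,t',w,w'$ are even, hence $x,y$ are even and there are no signs. The integer $s_t(taw'-wdt')$ is divisible by $4$, and since $ad\equiv1$ mod $n^2$ it is $\equiv u(r_t-r_t^{-1})\equiv2nuX_t$ mod $n^2$. So its half is $\equiv nuX_t$ mod $n^2$ and $\varepsilon_2=e(-uX_t/n)$.

**Product.** Multiply over the $\nu_n$ elements of $T$, using $\sum t^2\equiv\sum w_t^2\equiv S$ mod $2n$, $\sum X_t\equiv X_n(a)$ mod $n$, $\prod s_t=s_n(a)$, and the fact that $t\mapsto t'$ permutes $T$. $\square$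

A check with $\gamma=\begin{pmatrix}1&1\\0&1\end{pmatrix}$, where the multiplier must be $e(s_n)$. For $n=4$ the formula gives $\kappa\begin{pmatrix}1&4\\0&1\end{pmatrix}\cdot(-1)\cdot e(1/8)=e(\frac13+\frac12+\frac18)=e(-\frac1{24})$. For $n=3$ it gives $e(\frac14+\frac46)=e(-\frac1{12})$. Both are right.

Since $X_n$ is a homomorphism and $\gamma\mapsto a$ mod $n^2$ is multiplicative on $\Gamma_0(n^2)$, $\beta_n$ is a character of order dividing $n$. So $\alpha_n$ is a character too, and both have finite order.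

## 5. Rank and permutation basis of $M_N$

**Step 1: elements of $L_0$ have multipliers of finite order.** This makes "multiplier" meaningful on $L_0$. Let $n^2J\mid N$. The function $F_{n,u}(J\tau)$ has no zeros on $\mathfrak H$; its weight is $\frac12$ if $n=1$ and $0$ if $n\ge2$. Some positive power is modular on $\Gamma_0(N)$ with trivial multiplier: for $n\le2$ because $\eta^{24}=\Delta$, for $n\ge3$ by Lemma 1.

It is meromorphic at all cusps. For $m\ge1$ and $\gamma\in\mathrm{SL}_2(\mathbf Z)$ write $\begin{pmatrix}m&0\\0&1\end{pmatrix}\gamma=\gamma''\begin{pmatrix}A&B\\0&D\end{pmatrix}$ with $\gamma''\in\mathrm{SL}_2(\mathbf Z)$. Then $g_v(m\,\gamma\tau)=\kappa(\gamma'')g_{v\gamma''}((A\tau+B)/D)$. After translating $v\gamma''$ so that its first coordinate lies in $[0,1)$, this is a nonzero constant times a rational power of $q$ times a power series in some $q^{1/m'}$, $m'\in\mathbf Z_{\ge1}$, with nonzero constant term. The same argument applies to $\eta$.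

If $x\in L_0$, some power of $x$ is $\Gamma_0(N)$-invariant, so for each $\gamma$ the function $x(\gamma\tau)/x(\tau)$ is holomorphic with a power equal to $1$; hence it is a constant root of unity. So $\chi_x$ exists and has finite order. The weight of an element is well defined and depends only on the exponents of the generators with $n=1$, so $G$ preserves $L_0$.

**Definition.** An *eta quotient of level $N$* is a product $\prod_{\delta\mid N}\eta(\delta\tau)^{r_\delta}$ with $r_\delta\in\mathbf Z$.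

For example $F_{2,1}$ is an eta quotient of level $4$. Eta quotients of level $N$ lie in $M_N$ and are fixed by $G$. If $x$ is one of weight $0$, then $\chi_x^{24}=1$, since $x^{24}$ is a quotient of products of $\Delta(\delta\tau)$.

**Step 2: forgetting the powers of $q$.** This allows us to work with power series. For $n^2J\mid N$ and a root of unity $z$ of exact order $n$ put
$$f_{[z],J}=\prod_{k\ge1,\ (k,n)=1}\bigl(1-z^{\bar k}q^{Jk}\bigr).$$
For given $J\mid N$ the *allowed* $z$ are exactly the elements of $\mu_{n_J}$, where $n_J$ is the largest integer with $n_J^2\mid N/J$. Let $\overline M_N$ be the group generated by all allowed $f_{[z],J}$, inside the group of power series in $q$ with constant term $1$ and algebraic integer coefficients. The map $M_N\to\overline M_N$, $q^r\psi\mapsto\psi$, is surjective. It is also injective: suppose $q^r\in M_N$ has weight $k$. For some $M\ge1$ and $\gamma=\begin{pmatrix}1&0\\N&1\end{pmatrix}$,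
$$e(Mr\,\gamma\tau)=(N\tau+1)^{Mk}e(Mr\tau).$$
As $\tau\to i\infty$, the left side tends to $e(Mr/N)\ne0$; this forces $r=0$, and then $k=0$. So $M_N\cong\overline M_N$, and $M_N$ is torsion-free, because $\psi^m=1$ with constant term $1$ forces $\psi=1$.

**Step 3: relations.** They will let us reduce the generators to a basis, and later extract roots. Let $p\mid n_J$ be a prime, $z\in\mu_{n_J}$, and $R_{p,z,J}=\prod_{\xi\in\mu_p}f_{[z\xi],J}$; all these symbols are allowed.

If $v_p(\mathrm{ord}\,z)\ge2$, then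
$$R_{p,z,J}=f_{[z^p],pJ}.\tag{R1}$$
All $z\xi$ have the order $n$ of $z$. As $\xi$ runs over $\mu_p$ so does $\xi^{\bar k}$, and $\prod_\xi(1-(z\xi)^{\bar k}y)=1-z^{p\bar k}y^p$; put $y=q^{Jk}$. Finally $z^p$ has order $n/p$ with the same prime divisors as $n$, so the conditions on $k$ agree. The symbol is allowed because $(n/p)^2pJ=n^2J/p$ divides $N$.

If $v_p(\mathrm{ord}\,z)\le1$, the coset $z\mu_p$ contains a unique element of order prime to $p$; call it $z$, of order $n'$. Then, with $p\bar p\equiv1$ mod $n'$,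
$$R_{p,z,J}=f_{[z^{\bar p}],pJ}\;f_{[z^p],pJ}\;f_{[z],p^2J}^{-1}.\tag{R2}$$
For $y$ of order $n'$ put $A_{y,J}=\prod_{(k,pn')=1}(1-y^{\bar k}q^{Jk})$. Splitting off the $k$ divisible by $p$ gives $f_{[y],J}=A_{y,J}f_{[y^{\bar p}],pJ}$. For $\xi\ne1$ the order of $z\xi$ is $pn'$, and $\prod_{\xi\ne1}(1-z^{\bar k}\xi y)=(1-z^{p\bar k}y^p)/(1-z^{\bar k}y)$, so $\prod_{\xi\ne1}f_{[z\xi],J}=A_{z^p,pJ}/A_{z,J}$. Also $A_{z^p,pJ}=f_{[z^p],pJ}/f_{[z],p^2J}$. Multiplying these by $f_{[z],J}=A_{z,J}f_{[z^{\bar p}],pJ}$ gives (R2). The symbols are allowed since $pn'\mid n_J$ gives $p^2n'^2J\mid N$.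

In both relations every symbol on the right has a larger $J$. Example: $N=9$, $p=3$, $z=1$, $J=1$ in (R2) says $f_{[1],1}f_{[\omega],1}f_{[\omega^2],1}=f_{[1],3}^2f_{[1],9}^{-1}$; the powers of $q$ match as well ($\frac1{24}-\frac4{24}=\frac{6-9}{24}$), so
$$F_{3,1}F_{3,2}=\frac{\eta(3\tau)^2}{\eta(\tau)\eta(9\tau)}.$$

**Lemma 2.** $M_N$ has rank $c(N)$, and $\mathrm{div}$ induces an isomorphism $L_0\otimes\mathbf Q\to\mathcal D^0\otimes\mathbf Q$.

*Proof.* The divisor of $x\in L_0$ is $\frac1M\mathrm{div}(x^M)$ for a power $x^M$ that is a function on $X_0(N)$. **Upper bound.** If the divisor is zero, that power is constant with leading coefficient $1$, so it is $1$, and $x=1$ by torsion-freeness. So $L_0\otimes\mathbf Q$ injects into $\mathcal D^0\otimes\mathbf Q$, of dimension $c(N)-1$, and $\mathrm{rank}\,M_N\le c(N)$, since $L_0$ is the kernel of the weight map to $\frac12\mathbf Z$.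

**Lower bound.** We exhibit enough independent elements. Note $f_{[z],J}=1-zq^J+\cdots$. For each $J\mid N$ choose $Y_J\subset\mu_{n_J}$ which is a $\mathbf Q$-basis of $\mathbf Q(\zeta_{n_J})$. The $f_{[z],J}$ with $J\mid N$, $z\in Y_J$ are independent: in a relation take the smallest $J$ with a nonzero exponent $m_z$; the coefficient of $q^J$ gives $\sum_{z\in Y_J}m_zz=0$, a contradiction. Hence
$$\mathrm{rank}\,M_N\ge\sum_{J\mid N}\varphi(n_J)=\prod_{p^k\|N}\sum_{i=0}^k\varphi(p^{\lfloor i/2\rfloor})=\prod_{p^k\|N}\sum_{i=0}^k\varphi(p^{\min(i,k-i)})=c(N),$$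
where $i=k-v_p(J)$, and the multisets $\{\lfloor i/2\rfloor\}_{0\le i\le k}$ and $\{\min(i,k-i)\}_{0\le i\le k}$ agree: both are $0,0,1,1,2,2,\dots$, cut off after $k+1$ terms. So $\mathrm{rank}\,M_N=c(N)$, $\mathrm{rank}\,L_0=c(N)-1$. $\square$

**Lemma 3.** $M_N$ is a permutation $G$-module, and $L_0$ is a $G$-direct summand of it. Hence $H^1(H,L_0)=0$ for all $H\le G$.

*Proof.* **Candidate basis.** The type of a symbol $[z],J$ at $p$ is $(h,j)=(v_p(\mathrm{ord}\,z),v_p(J))$. If $p^k\|N$, the allowed types are those with $2h+j\le k$. For $k\ge1$ let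
$$I_k=\{(0,0),(0,1)\}\cup\{(h,0),(h,k-2h):1\le h\le k/2\},$$
and let $\mathcal B$ be the set of allowed symbols whose type at every prime $p\mid N$, $p^k\|N$, lies in $I_k$. It is $G$-stable, because $G$ preserves $\mathrm{ord}\,z$ and $J$.

**$\mathcal B$ spans $\overline M_N$.** We treat one prime $p$ at a time; the moves below do not change the valuations of $\mathrm{ord}\,z$ and $J$ at other primes. Let $f_{[z'],J'}$ have type $(h,j)$ at $p$.

If $h\ge1$, $j\ge1$, $2h+j\le k-1$: choose $z$ with $z^p=z'$ whose prime-to-$p$ part has the same order as that of $z'$. Then $v_p(\mathrm{ord}\,z)=h+1\ge2$, and the symbols $[z\xi],J'/p$ are allowed because $2(h+1)+(j-1)\le k$. By (R1), $f_{[z'],J'}$ is the product of the $f_{[z\xi],J'/p}$, of type $(h+1,j-1)$. Here $j$ drops by $1$ and $2h+j$ grows by $1$, so iterating we reach $j=0$ or $2h+j=k$ with $h\ge1$, which is in $I_k$.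

If $h=0$, $j\ge2$: use (R2) with $J=J'/p^2$ and $z=z'$; here $p\mid n_J$ since $2+(j-2)\le k$. It expresses $f_{[z'],J'}$ through types $(0,j-1)$, $(0,j-2)$, $(1,j-2)$. Iterating we reach $(0,0)$, $(0,1)$ and types with $h\ge1$, already treated.

**Count.** There are $\varphi(n)$ roots of unity of order $n$, so
$$|\mathcal B|=\prod_{p^k\|N}\Bigl(2+\sum_{1\le h<k/2}2\varphi(p^h)+[2\mid k]\,\varphi(p^{k/2})\Bigr)=c(N),$$
where $[2\mid k]$ is $1$ or $0$ according as $k$ is even or odd. So $\mathcal B$ gives $c(N)$ generators of the torsion-free group $\overline M_N\cong M_N$ of rank $c(N)$ (Lemma 2); they form a $\mathbf Z$-basis, permuted by $G$.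

**Splitting.** The $G$-map $2\cdot\text{weight}:M_N\to\mathbf Z$ is split by the fixed element $\eta(\tau)$, so $M_N=L_0\oplus\mathbf Z\,\eta(\tau)$. As $H^1(H,M_N)=0$ (Section 3), its summand $H^1(H,L_0)$ is $0$. $\square$

Example: for $N=9$ the basis is $\eta(\tau),\eta(3\tau),F_{3,1},F_{3,2}$; for $N=16$ it is $\eta(\tau),\eta(2\tau),F_{2,1}(\tau),F_{2,1}(4\tau),F_{4,1},F_{4,3}$. In particular $\eta(9\tau)$ is redundant, by the displayed relation for $N=9$; the obvious generators $\eta(J\tau)$ alone do not suffice, and all of them together with all $F_{n,u}(J\tau)$ are too many.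

## 6. Extracting roots: every modular unit lies in $L_0$

By Lemma 2 some power of each unit is in $L_0$. To remove the power we show that $\overline M_N$ is closed under extraction of integral roots.

**Lemma 4.** Let $\mathcal O'$ be the ring of integers of a number field containing $\zeta_N$, $\ell$ a prime, $P\in\overline M_N$ and $P=Q^\ell$ with $Q\in1+q\mathcal O'[[q]]$. Then $P=R^\ell$ with $R\in\overline M_N$.

*Proof.* **Step 1: linear relations between roots of unity.** We need them modulo $\ell$. The kernel of $\mathbf Z[\mu_n]\to\mathbf Z[\zeta_n]$ (group ring to cyclotomic integers) is spanned by the coset sums $\sum_{\xi\in\mu_p}[z\xi]$, $p\mid n$ prime, $z\in\mu_n$. For $n=p^e$, $e\ge1$, the group ring is $\mathbf Z[x]/(x^{p^e}-1)$ and the kernel is the ideal generated by $\Phi_{p^e}(x)=\sum_{i<p}x^{ip^{e-1}}$, whose multiples by powers of $x$ are coset sums. In general $\mathbf Z[\mu_n]$ and $\mathbf Z[\zeta_n]$ are the tensor products of the corresponding rings for the prime powers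 exactly dividing $n$, and the kernel of a tensor product of surjections is generated by the kernels of the factors. By right exactness of $\otimes\,\mathbf F_\ell$, the kernel of $\mathbf F_\ell[\mu_n]\to\mathbf Z[\zeta_n]/\ell$ is also spanned by the coset sums.

**Step 2: removing one power of $q$ at a time.** Let $\overline M(J)$ be generated by the $f_{[z],J'}$ with $J'\ge J$. Suppose $P\in\overline M(J)$ is an $\ell$-th power in $1+q\mathcal O'[[q]]$. If $J\nmid N$, then $\overline M(J)=\overline M(J+1)$, so let $J\mid N$ and write $P=\prod_{z\in\mu_{n_J}}f_{[z],J}^{m_z}P_1$ with $P_1\in\overline M(J+1)$. Since $P\in1+q^J\mathcal O'[[q]]$, its $\ell$-th root is in $1+q^J\mathcal O'[[q]]$: a first term $c\,q^j$ of the root gives $\ell c\,q^j$ in $P$. Comparing coefficients of $q^J$,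
$$\sum m_zz\in\ell\mathcal O'\cap\mathbf Z[\zeta_{n_J}]=\ell\,\mathbf Z[\zeta_{n_J}],$$
because $\mathbf Z[\zeta_{n_J}]$ is integrally closed. By Step 1, $m$ is mod $\ell$ a combination of indicator functions of cosets $z\mu_p$, $p\mid n_J$. So there is $S_J\in\overline M_N$, a product of $f_{[z],J}$'s, such that $PS_J^{-\ell}$ is a product of powers of $R_{p,z,J}$'s and $P_1$. By (R1) and (R2), $PS_J^{-\ell}\in\overline M(J+1)$, and it is again an $\ell$-th power in $1+q\mathcal O'[[q]]$. Start at $J=1$ and iterate until $J>N$, where $\overline M(J)=1$; then $P$ is the product of the $S_J^\ell$. $\square$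

**Lemma 5.** $\mathcal U\subset L_0$. An element of $L_0$ lies in $\mathcal U$ if and only if its multiplier on $\Gamma_0(N)$ is trivial.

*Proof.* **The second claim.** An element of $L_0$ has weight $0$, no zeros on $\mathfrak H$, is meromorphic at the cusps and has leading coefficient $1$ at $\infty$. So it is in $\mathcal U$ exactly when it is $\Gamma_0(N)$-invariant.

**A power of $f$ is in $L_0$.** This starts the descent. Let $f=q^r\psi\in\mathcal U$ with $\psi\in1+q\mathbf Q(\zeta_N)[[q]]$. By Lemma 2 there are $M\ge1$ and $x\in L_0$, with trivial multiplier after enlarging $M$, such that $f^M$ and $x$ have the same divisor. Their quotient is constant with leading coefficient $1$, so $f^M=x\in L_0$.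

**$\psi$ is integral.** Lemma 4 requires this. For large $m$, $f\Delta^m$ is a cusp form on $\Gamma_0(N)$ with coefficients in $\mathbf Q(\zeta_N)$. By (b) it is a $\mathbf Q(\zeta_N)$-combination of forms with coefficients in $\mathbf Z$ (solve the linear system for the coefficients over $\mathbf Q(\zeta_N)$), so it has bounded denominators. Since $\Delta^{-m}\in q^{-m}\mathbf Z[[q]]$, so does $\psi$. At a prime $\mathfrak p$, consider the Gauss norm $\max_j|a_j|_{\mathfrak p}$ on power series with bounded coefficients. It is multiplicative: scale two series to norm $1$; their reductions are nonzero in $k_{\mathfrak p}[[q]]$, $k_{\mathfrak p}$ being the residue field, which is a domain, so the product has norm $1$. As $\psi^M\in\overline M_N$ is integral, $\psi$ has norm at most $1$ at every $\mathfrak p$. So $\psi\in1+q\mathbf Z[\zeta_N][[q]]$.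

**Descent.** Let $\ell\mid M$ be prime, $M=\ell M'$. By Lemma 4, $(\psi^{M'})^\ell=\psi^M=R^\ell$ with $R\in\overline M_N$. As $\ell$-th roots in $1+q\overline{\mathbf Q}[[q]]$ are unique, $\psi^{M'}=R$. Let $\tilde R=q^\rho R\in M_N$ lift $R$. Then $\tilde R^\ell$ and $f^M$ are in $M_N$ with the same image in $\overline M_N$, so they are equal. Hence $\rho=M'r$, $\tilde R$ has weight $0$, and $f^{M'}=\tilde R\in L_0$. Repeat until the exponent is $1$. $\square$

**Remark.** If $16\nmid N$ and $p^2\nmid N$ for all odd primes $p$, then $n^2\mid N$ only for $n\in\{1,2\}$, so $G$ acts trivially on $M_N$, on $\mathcal U$, and on $\mathcal D^0\otimes\mathbf Q=\mathcal U\otimes\mathbf Q$. All cusps are then rational and there is nothing to prove. On the other hand let $N=9$. The element $y=(F_{3,1}/F_{3,2})^3$ has multiplier $\beta_3^{-3}=1$, so $y\in\mathcal U$; it is $1-3(\omega-\omega^2)q+\cdots\ne1$, and $y^{\sigma_{-1}}=y^{-1}$. So its nonzero divisor changes sign under $\sigma_{-1}$, and some cusps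 of $X_0(9)$ are not rational.

By Lemmas 3 and 5, the only thing left is (3).

## 7. Splitting a multiplier as $\alpha\cdot B$, and the level $16$

Let $x\in L_0$ and write $x=\prod F_{n,u}(J\tau)^{m_{n,u,J}}$. Let $\Phi$ be the part with $n\le2$; it is an eta quotient of level $N$, of weight $0$ since the other factors have weight $0$. For $\gamma\in\Gamma_0(N)$ and $n^2J\mid N$ put
$$\gamma_J=\begin{pmatrix}a&bJ\\c/J&d\end{pmatrix}\in\Gamma_0(n^2),\qquad J(\gamma\tau)=\gamma_J(J\tau).$$
Since $\beta_n$ depends only on $a$, Lemma 1 gives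
$$\chi_x=\alpha\cdot B,\qquad\alpha(\gamma)=\chi_\Phi(\gamma)\prod_{n\ge3,u,J}\alpha_n(\gamma_J)^{m_{n,u,J}},\qquad B=\prod_{n\ge3}\beta_n^{\sum_{u,J}u\,m_{n,u,J}}.\tag{6}$$
Passing from $x$ to $x^{\sigma_s}$ replaces $u$ by $su$; it leaves $\Phi$ and $\alpha$ unchanged and replaces $B$ by $B^s$. Therefore, if $x^{\sigma_s}/x\in\mathcal U$, then
$$B^{s-1}=1.\tag{7}$$

The obvious way to produce an invariant $g$ with $\chi_g=\chi_x$ is averaging: $\prod_{\sigma\in G}x^\sigma$ is invariant and has multiplier $\chi_x^{|G|}$ when all $\chi_{x^\sigma}=\chi_x$. A suitable power of it realizes $\chi_x^{(\ell)}$ for every prime $\ell\nmid|G|=\varphi(N)$. For $\ell\mid\varphi(N)$ averaging produces only a power $\chi_x^{|G|}$ from which $\chi_x^{(\ell)}$ cannot in general be recovered, and $\ell=2$ divides $\varphi(N)$ for every $N\ge3$.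

The following example shows what is missing, and how it is supplied. We need one more textbook fact.

* (e) (Gordon–Hughes–Newman; Ono, *The Web of Modularity*, Thm 1.64.) If $\sum r_\delta=0$ and $\sum\delta r_\delta\equiv\sum(N/\delta)r_\delta\equiv0$ mod $24$, then $\prod_{\delta\mid N}\eta(\delta\tau)^{r_\delta}$ has multiplier $\left(\frac{\prod\delta^{r_\delta}}{d}\right)$ on $\Gamma_0(N)$. We use it only for $16\mid N$, with $d$ odd; replacing $\gamma$ by $-\gamma$ we may take $d>0$.

**The level $N=16$.** Take $x=F_{4,1}^2$. Since $\chi_{-4}(a)a\equiv1+4X_4(a)$ mod $16$ and $X_4(5)=1$, the character $\beta_4=e(-X_4(a)/4)$ has order $4$. The quotient $x^{\sigma_{-1}}/x=F_{4,3}^2/F_{4,1}^2$ has multiplier $\beta_4^{6-2}=1$, so it lies in $\mathcal U$. As $G$ acts on $F_{4,1},F_{4,3}$ through $s$ mod $4$, we have a cocycle $x^\sigma/x$ with values in $\mathcal U$. To write it as $v^\sigma/v$ with $v\in\mathcal U$, the natural candidate is $v=F_{4,1}/F_{4,3}$, which gives $v^{\sigma_{-1}}/v=F_{4,3}^2/F_{4,1}^2$.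 But its multiplier is $\beta_4^{-2}=(-1)^{X_4(a)}$, which is $-1$ exactly when $\chi_{-4}(a)a\equiv5$ mod $8$, that is, when $\left(\frac2a\right)=-1$. So $F_{4,1}/F_{4,3}\notin\mathcal U$. Equivalently, the invariant element $F_{4,1}F_{4,3}$ misses $\chi_x$ by the quadratic character $\left(\frac2a\right)$.

The repair is an eta quotient, which Galois does not move:
$$h_{16}=\eta(\tau)^6\eta(2\tau)^3\eta(4\tau)^3\eta(16\tau)^{-12}.\tag{8}$$
Here $\sum r_\delta=0$, $\sum\delta r_\delta=6+6+12-192=-168=-7\cdot24$, $\sum\frac{16}\delta r_\delta=96+24+12-12=120=5\cdot24$, and $\prod\delta^{r_\delta}=2^{3+6-48}=2^{-39}$. By (e) the multiplier of $h_{16}$ on $\Gamma_0(16)$ is $\left(\frac2d\right)=\left(\frac2a\right)$, since $ad\equiv1$ mod $8$. Hence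
$$v=\frac{F_{4,1}}{F_{4,3}\,h_{16}}\in\mathcal U,\qquad v^{\sigma_{-1}}/v=F_{4,3}^2/F_{4,1}^2 .$$

In general we do the same: treat each prime $\ell$ separately, realize $\alpha^{(\ell)}$ by Galois-invariant elements (Section 8), use (7) to cut down $B$, and realize what remains of $B$ (Section 9). Passing from primes back to $\chi_x$ is easy:

**Lemma 6.** Let $H\le G$, $x\in L_0$, and let $\mathcal P$ be a finite set of primes containing all primes dividing the order of $\chi_x$. Suppose that for each $\ell\in\mathcal P$ there is $g_\ell\in L_0^H$ with $\chi_{g_\ell}^{(\ell)}=\chi_x^{(\ell)}$. Then $x\in L_0^H\cdot\mathcal U$.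

*Proof.* Let $M$ be a common multiple of the orders of $\chi_x$ and of the $\chi_{g_\ell}$. Choose $e_\ell\equiv1$ modulo the $\ell$-part of $M$ and $e_\ell\equiv0$ modulo its prime-to-$\ell$ part. Then $g=\prod_{\ell\in\mathcal P}g_\ell^{e_\ell}\in L_0^H$ has $\chi_g=\prod_\ell\chi_{g_\ell}^{(\ell)}=\prod_\ell\chi_x^{(\ell)}=\chi_x$, and $x/g\in\mathcal U$ by Lemma 5. $\square$

## 8. Eta quotients that carry $\alpha_n$

For $n>1$ put
$$H_n=\prod_{d\mid n}\eta(d\tau)^{\mu(d)},\qquad K_n=\prod_{d\mid n}\eta(nd\tau)^{\mu(n/d)} .$$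
They have weight $0$ and lie in $M_{n^2}$. For example $H_3=\eta(\tau)/\eta(3\tau)$ and $K_3=\eta(9\tau)/\eta(3\tau)$. The idea is that $H_n$ and $K_n$ are products of Siegel functions over the vectors $(t,0)/n$ and $(0,t)/n$, which together see the same translations as the vectors $(t,ut^{-1})/n$.

**Lemma 7.** For $n\ge3$ put $\omega_n(\gamma)=\kappa(\gamma')^{\nu_n}s_n(a)$. On $\Gamma_0(n^2)$:
$$\chi_{H_n}(\gamma)=\omega_n(\gamma)(-1)^{\delta_n(b\nu_n+X_n(a))}e\!\left(\tfrac{Sab}{2n}\right),\qquad\chi_{K_n}(\gamma)=\omega_n(\gamma)(-1)^{\delta_n(c_1\nu_n+X_n(a))}e\!\left(-\tfrac{Sc_1d}{2n}\right),$$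
and $\alpha_n=\chi_{H_nK_n}\,\omega_n^{-1}$. The map $\omega_n$ is a character with $\omega_n^{12}=1$.

*Proof.* **Siegel products.** We first write both functions through (c). Up to constants $H_n=\prod_{t\in T}g_{(t/n,0)}(n\tau)$: both sides have product part $\prod_{(k,n)=1}(1-q^k)$ and $q$-exponent $s_n$ (as in (4)). Also $K_n=\prod_{t\in T}g_{(0,t/n)}(n\tau)$ up to a constant: the product part on the right is $\prod_m\prod_{t\in(\mathbf Z/n)^\times}(1-\zeta_n^tq^{nm})=\prod_m\Phi_n(q^{nm})=\prod_{d\mid n}\prod_m(1-q^{ndm})^{\mu(n/d)}$, and both $q$-exponents are $n\varphi(n)/24$ (on the right, $\nu_n\cdot\frac n2B_2(0)$).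

**$H_n$.** We move the vectors by $\gamma'$: $(t/n,0)\gamma'=(ta/n,0)+(0,tb)$ contributes $(-1)^{tb}e(t^2ab/2n)$. Then $ta=s_tt'+nx$ contributes $(-1)^xs_t$, where, as in the proof of Lemma 1, $x\equiv X_t$ mod $2$ if $n$ is even, and $x$ is even if $n$ is odd. Multiply over $t$; $t$ is odd if $n$ is even, and even if $n$ is odd.

**$K_n$.** Similarly $(0,t/n)\gamma'=(0,td/n)+(tc_1,0)$ contributes $(-1)^{tc_1}e(-t^2c_1d/2n)$. Reducing $td=s_t^*t^*+nx^*$ with $t^*\in T$ contributes $(-1)^{x^*}s_t^*$. As for $a$, the product of these over $t$ is $s_n(d)(-1)^{\delta_nX_n(d)}$. Since $ad\equiv1$ mod $n^2$, $s_n(d)=s_n(a)$ and $X_n(d)=-X_n(a)$.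

**Comparison.** Multiplying, $\chi_{H_nK_n}=\kappa(\gamma')^{\varphi(n)}(-1)^{\delta_n(b+c_1)\nu_n}e(S(ab-c_1d)/2n)=\alpha_n\omega_n$. So $\omega_n$ is a character, and $\omega_n^{12}=\kappa(\gamma')^{12\nu_n}=1$. $\square$

**Lemma 8.** For $n\ge3$ and any prime $\ell$ there is a Galois-invariant weight $0$ element $E_{n,\ell}\in M_{n^2}$ with $\chi_{E_{n,\ell}}^{(\ell)}=\alpha_n^{(\ell)}$ on $\Gamma_0(n^2)$. If $\ell\ge5$, then $\alpha_n^{(\ell)}=1$.

*Proof.* Weight $0$ eta quotients of level $n^2$ are Galois-invariant elements of $M_{n^2}$ with multiplier of order dividing $24$. By Lemma 7, $H_nK_n$ works for $\ell$ as soon as $\omega_n^{(\ell)}=1$; the cases below either show this or correct for $\omega_n^{(\ell)}$. Note that $\gamma\mapsto\kappa(\gamma')$ is a character, because $\gamma\mapsto\gamma'$ is a homomorphism.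

**$\ell\ge5$.** By Lemma 7, $\alpha_n^{24}=1$, so $\alpha_n^{(\ell)}=1$; take $E_{n,\ell}=1$.

**$\ell=3$.** Here $\omega_n^{(3)}=\kappa^{(3)}(\gamma')^{\nu_n}$. If $3\mid\varphi(n)$, then $3\mid\nu_n$ and $\omega_n^{(3)}=1$. If $3\mid n$, the off-diagonal entries of $\gamma'$ are divisible by $3$, (d) gives $E(\gamma')\equiv0$ mod $3$, and $\omega_n^{(3)}=1$. In both cases take $H_nK_n$. If $3\nmid n\varphi(n)$, averaging works: $\prod_{u\in(\mathbf Z/n)^\times}F_{n,u}$ is Galois-invariant of weight $0$ with multiplier $\alpha_n^{\varphi(n)}\beta_n^{\sum u}=\alpha_n^{\varphi(n)}$ (pair $u$ with $-u$). Take its $v$-th power, where $v\varphi(n)\equiv1$ modulo the order of $\alpha_n^{(3)}$.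

**$\ell=2$, $n$ odd.** Now $\chi_{H_n}=\omega_n\,e(Sab/2n)$ with $S$ even, so $\chi_{H_n}\omega_n^{-1}$ has values in $\mu_n$ and odd order. Thus $\omega_n^{(2)}=\chi_{H_n}^{(2)}$ and $\alpha_n^{(2)}=\chi_{K_n}^{(2)}$; take $K_n$.

**$\ell=2$, $n=2n'$ with $n'\ge3$ odd.** We reduce to $n'$. Put $\gamma_2=\begin{pmatrix}a&2b\\c/2&d\end{pmatrix}$. As $c/2=n'^2\cdot2c_1$, $\gamma_2\in\Gamma_0(n'^2)$, and the matrix associated with $\gamma_2$ and $n'$ is $\begin{pmatrix}a&2n'b\\2n'c_1&d\end{pmatrix}=\gamma'$. Also $\varphi(n)=\varphi(n')$, and $s_n(a)=s_{n'}(a)$ (reduce $s_n(a)a^{\nu_n}\equiv1$ mod $n'\ge3$). Hence $\omega_n(\gamma)=\omega_{n'}(\gamma_2)$, and by the previous case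
$$\omega_n^{(2)}(\gamma)=\chi_{H_{n'}}^{(2)}(\gamma_2)=\chi^{(2)}_{H_{n'}(2\tau)}(\gamma).\tag{9}$$
Take $H_nK_n/H_{n'}(2\tau)$.

**$\ell=2$, $4\mid n$.** The off-diagonal entries of $\gamma'$ are $\equiv0$ mod $4$, so $E(\gamma')\equiv3(d-1)$ mod $4$ and $\kappa^{(2)}(\gamma')=e((d-1)/4)=\chi_{-4}(d)=\chi_{-4}(a)$. Thus $\omega_n^{(2)}=\chi_{-4}(a)^{\nu_n}s_n(a)$. If $\nu_n$ is even, then $a^{\nu_n}\equiv1$ mod $4$, so $s_n(a)\equiv s_n(a)a^{\nu_n}\equiv1$ mod $4$, $s_n(a)=1$ and $\omega_n^{(2)}=1$. If $\nu_n$ is odd, then $n=4$ (since $4\mid n$ and $4\nmid\varphi(n)$), and $s_4(a)=\chi_{-4}(a)$, so again $\omega_n^{(2)}=1$. Take $H_nK_n$. $\square$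

**Consequence for $x$.** If $n^2J\mid N$, then $h(\tau)\mapsto h(J\tau)$ maps $M_{n^2}$ into $M_N$, commutes with the Galois action, and $\chi_{h(J\tau)}(\gamma)=\chi_h(\gamma_J)$. So with the notation of (6), for each prime $\ell$ the element
$$g_\ell^0=\Phi\prod_{n\ge3,u,J}E_{n,\ell}(J\tau)^{m_{n,u,J}}\in L_0^G\quad\text{satisfies}\quad\chi^{(\ell)}_{g_\ell^0}=\alpha^{(\ell)}.\tag{10}$$
For $\ell\ge5$, $\alpha^{(\ell)}=1$, since $\chi_\Phi^{24}=1$ and $\alpha_n^{(\ell)}=1$.

## 9. The $2$-part of $\beta_n$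

Let $n=2^en'\ge3$ with $n'$ odd and $n^2\mid N$. We determine $\beta_n^{(2)}$. If $e=0$, it is $1$. If $e\ge1$, write $\frac1n\equiv\frac{u_1}{2^e}+\frac{u_2}{n'}$ mod $\mathbf Z$ with $u_1$ odd. Then $\beta_n^{(2)}=e(-u_1X_n(a)/2^e)$ is an odd power of $\rho_n(a):=e(X_n(a)/2^e)$. For odd $a$ put $\langle a\rangle=\chi_{-4}(a)a\equiv1$ mod $4$.

**Case $e\ge2$.** We show that $\rho_n$ depends only on $\langle a\rangle$. As in the last case of Lemma 8, $s_n(a)a^{\nu_n}=\langle a\rangle^{\nu_n}$: if $\nu_n$ is even then $s_n(a)=1$, and if $n=4$ then $s_4(a)=\chi_{-4}(a)$. For $y\in1+4\mathbf Z_2$ we have $y^{\nu_n}=y^{2^{e-2}\varphi(n')}\in1+2^e\mathbf Z_2$, so $y^{\nu_n}=1+nX$ with $X\in\mathbf Z_2$. The map $y\mapsto e(X/2^e)$ is a continuous character $\tilde\rho_n$ of $1+4\mathbf Z_2$ of order dividing $2^e$. By (5), $\rho_n(a)=\tilde\rho_n(\langle a\rangle)$. Here $2^{2e}\mid N$, in particular $16\mid N$.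

**Case $e=1$.** Then $n'\ge3$, and only quadratic characters can occur. From (5), $s_n(a)a^{\nu_n}\equiv1+2n'X_n(a)\equiv1+2X_n(a)$ mod $4$, so
$$\rho_n(a)=(-1)^{X_n(a)}=\chi_{-4}(s_n(a)a^{\nu_n})=s_n(a)\,\chi_{-4}(a)^{\varphi(n')/2}.$$
If $n'$ has at least two prime factors, then $a^{\varphi(n')/2}\equiv1$ modulo each prime power dividing $n'$, so $s_n(a)\equiv1$ mod $n'$, $s_n(a)=1$; and $\varphi(n')/2$ is even. So $\rho_n=1$. If $n'=p^k$, then $a^{\varphi(n')/2}\equiv\left(\frac ap\right)$ mod $p^k$, because it is $\pm1$ mod $p^k$ and congruent to $\left(\frac ap\right)^{p^{k-1}}$ mod $p$. So $s_n(a)=\left(\frac ap\right)$, and since $\varphi(p^k)/2$ and $(p-1)/2$ have the same parity,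
$$\rho_n(a)=\lambda_p(a):=\left(\frac ap\right)\chi_{-4}(a)^{(p-1)/2}\qquad(4p^2\mid N).$$

**The $2$-part of $B$.** Collecting the cases in (6),
$$B^{(2)}=\theta(\langle a\rangle)\prod_p\lambda_p(a)^{\epsilon_p},\qquad\epsilon_p\in\{0,1\},\tag{11}$$
with $p$ over odd primes such that $4p^2\mid N$, and $\theta$ a finite-order character of $1+4\mathbf Z_2$, of order $2^i$ with $2^{2i}\mid N$; $\theta=1$ unless $16\mid N$. (If $N$ is odd, $B^{(2)}=1$.)

**Density.** This lets us read off $\theta$ from its values on $\Gamma_0(N)$. Every integer $a$ prime to $N$ is the upper left entry of some $\gamma\in\Gamma_0(N)$: solve $ad-bN=1$. So if $16\mid N$, the Chinese remainder theorem shows that the values $\langle a\rangle$ are dense in $1+4\mathbf Z_2$, and $\theta$ is determined by the function $\gamma\mapsto\theta(\langle a\rangle)$. The group $1+4\mathbf Z_2\cong\mathbf Z_2$ is procyclic. Its unique character of order $2$ has kernel $1+8\mathbf Z_2$, and its value at $\langle a\rangle$ is $\left(\frac2a\right)$.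

**Lemma 9.** (i) If $16\mid N$, there is a weight $0$ eta quotient of level $N$ with multiplier $\left(\frac2a\right)$. (ii) If $p$ is odd and $4p^2\mid N$, there is a weight $0$ eta quotient of level $N$ whose multiplier has $2$-part $\lambda_p(a)$.

*Proof.* (i) Take $h_{16}$ from (8).

(ii) **A first candidate.** On $\Gamma_0(4p^2)$ write $c=4p^2c_1$. By (9) with $n=2p$, and because $s_p(a)=\left(\frac ap\right)$,
$$\chi^{(2)}_{H_p(2\tau)}(\gamma)=\omega_p^{(2)}(\gamma_2)=\kappa^{(2)}(\gamma')^{(p-1)/2}\left(\frac ap\right),\qquad\gamma'=\begin{pmatrix}a&2pb\\2pc_1&d\end{pmatrix}.$$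
Since $a,d$ are odd, modulo $4$ we have $(a+d)\cdot2pc_1\equiv0$, $-2pbd((2pc_1)^2-1)\equiv2b$ and $-3\cdot2pc_1d\equiv2c_1$. So $E(\gamma')\equiv2b+3(d-1)+2c_1$ and $\kappa^{(2)}(\gamma')=e(-E/4)=(-1)^{b+c_1}\chi_{-4}(a)$. Hence
$$\chi^{(2)}_{H_p(2\tau)}=\lambda_p(a)(-1)^{(b+c_1)(p-1)/2}.$$

**Removing the sign.** Consider $F_{2,1}^{12}=\Delta(2\tau)\eta(\tau)^{-12}\eta(4\tau)^{-12}$ on $\Gamma_0(4)$. The multiplier of $\eta^{12}$ is $\kappa^6=(-1)^E$. For $\eta(\tau)^{12}$: $4\mid c$ and $E\equiv bd\equiv b$ mod $2$. For $\eta(4\tau)^{12}$ the matrix is $\begin{pmatrix}a&4b\\c/4&d\end{pmatrix}$: $E$ is even if $c/4$ is even, and $E\equiv a+d+1\equiv1$ mod $2$ if $c/4$ is odd. So $F_{2,1}^{12}$ has multiplier $(-1)^{b+c/4}$, which on $\Gamma_0(4p^2)$ is $(-1)^{b+c_1}$. Take $H_p(2\tau)F_{2,1}^{6(p-1)}$. $\square$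

## 10. Invariant multipliers under the full group $G$: Theorem 1

**Proposition 10.** Let $x\in L_0$ with $x^\sigma/x\in\mathcal U$ for all $\sigma\in G$. Then $x=gv$ with $g\in L_0^G$, $v\in\mathcal U$.

*Proof.* **Only a quadratic part of $B$ survives.** The element $\sigma_{-1}$ is in $G$, and (7) with $s=-1$ gives $B^2=1$. So $B=B^{(2)}$, and $\chi_x^{(\ell)}=\alpha^{(\ell)}$ for $\ell\ne2$, which is trivial for $\ell\ge5$. So we may apply Lemma 6 with $\mathcal P=\{2,3\}$, and take $g_3=g_3^0$ from (10).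

**The prime $2$.** We realize $B$. Since $B^2=1$ and $\lambda_p^2=1$, (11) and density give $\theta^2=1$, so $\theta(\langle a\rangle)$ is $1$ or $\left(\frac2a\right)$, the latter only if $16\mid N$. By Lemma 9, $B=\chi_h^{(2)}$ for a weight $0$ eta quotient $h\in L_0^G$. Put $g_2=g_2^0h$; then $\chi_{g_2}^{(2)}=\alpha^{(2)}B=\chi_x^{(2)}$. Lemma 6 finishes the proof. $\square$

**Proof of Theorem 1.** The inclusion $\mathscr C(N)\subseteq\mathscr C_N(\mathbf Q)$ is clear. Let $D\in\mathcal D^0$ have class in $\mathscr C_N(\mathbf Q)=\mathscr C_N^G$. For $\sigma\in G$, $D^\sigma-D=\mathrm{div}(u_\sigma)$ with a unique $u_\sigma\in\mathcal U$, and $\sigma\mapsto u_\sigma$ is a cocycle with values in $\mathcal U\subset L_0$ (Lemma 5). By Lemma 3, $u_\sigma=x^\sigma/x$ with $x\in L_0$. Since $x^\sigma/x\in\mathcal U$, Proposition 10 gives $x=gv$ with $g$ fixed by $G$ and $v\in\mathcal U$, so $u_\sigma=v^\sigma/v$. Hence $D-\mathrm{div}(v)$ is a $G$-invariant cuspidal divisor of degree $0$ linearly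 equivalent to $D$, and the class of $D$ lies in $\mathscr C(N)$. $\blacksquare$

## 11. Subgroups $H\le G$: Theorem 2

For a proper subgroup $H$, $\sigma_{-1}$ need not be in $H$, so $B$ can have large order. But then the $s$ with $\sigma_s\in H$ satisfy strong congruences by (7), and some individual $F_{n,1}$ becomes $H$-invariant and can carry $B$.

**Proposition 11.** Let $H\le G$. If $x\in L_0$ and $x^\sigma/x\in\mathcal U$ for all $\sigma\in H$, then $x\in L_0^H\cdot\mathcal U$.

*Proof.* (7) holds for all $\sigma_s\in H$. By (10) and Lemma 6 it suffices to find, for each prime $p$, an element $h_p\in L_0^H$ with $\chi_{h_p}^{(p)}=B^{(p)}$; then $g_p=g_p^0h_p$ has $\chi_{g_p}^{(p)}=\chi_x^{(p)}$.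

**$p$ odd: the shape of $B^{(p)}$.** We show it is a character of a procyclic group. If $p\nmid n$, then $\beta_n^{(p)}=1$. Let $p^e\|n$ with $e\ge1$. In $\mathbf Z_p^\times$ write $a=\mathrm w(a)\langle a\rangle_p$ with $\mathrm w(a)\in\mu_{p-1}$ and $\langle a\rangle_p\in1+p\mathbf Z_p$. The element $s_n(a)\mathrm w(a)^{\nu_n}\in\mu_{p-1}$ is $\equiv s_n(a)a^{\nu_n}\equiv1$ mod $p$, so it equals $1$, and $s_n(a)a^{\nu_n}=\langle a\rangle_p^{\nu_n}$. As $p^{e-1}\mid\nu_n$, for $y\in1+p\mathbf Z_p$ we have $y^{\nu_n}=1+nX$ with $X\in\mathbf Z_p$. So by (5), $\beta_n^{(p)}$, which is a power of $e(X_n(a)/p^e)$, is the value at $\langle a\rangle_p$ of a continuous character of $1+p\mathbf Z_p$ of order dividing $p^e$. If $p\mid N$, the values $\langle a\rangle_p$ are dense in $1+p\mathbf Z_p$ (as in Section 9). Hence $B^{(p)}$ is such a character, of order $p^i$ with $p^{2i}\mid N$.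

**$p$ odd: realizing $B^{(p)}$.** If $i=0$ take $h_p=1$. Let $i\ge1$. By (7), $s\equiv1$ mod $p^i$ for all $\sigma_s\in H$, so $F_{p^i,1}\in M_N$ is $H$-invariant. The character $\beta_{p^i}$ has order exactly $p^i$: for $a$ prime to $N$ with $a\equiv1+p$ mod $p^{2i}$, $a^{p^{i-1}(p-1)/2}\in1+p^i\mathbf Z_p^\times$, so $s_{p^i}(a)=1$ and $X_{p^i}(a)$ is a unit mod $p$. The character group of $1+p\mathbf Z_p\cong\mathbf Z_p$ has a unique subgroup of order $p^i$, so $B^{(p)}=\beta_{p^i}^m$ for some $m$. By Lemmas 1 and 8 we may take $h_p=(F_{p^i,1}/E_{p^i,p})^m$: its multiplier has $p$-part $\bigl(\alpha_{p^i}^{(p)}\beta_{p^i}/\alpha_{p^i}^{(p)}\bigr)^m=\beta_{p^i}^m$.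

**$p=2$.** If $N$ is odd, $B^{(2)}=1$; take $h_2=1$. Let $N$ be even and use (11). By Lemma 9(ii) the $\lambda_p$ are realized, as $2$-parts, by elements of $L_0^G$. So it remains to realize $\theta(\langle a\rangle)$, of order $2^i$. Since $s$ is odd and $\lambda_p^2=1$, (7) and density give $\theta^{s-1}=1$, that is, $s\equiv1$ mod $2^i$ for $\sigma_s\in H$. If $i\le1$, $\theta$ is trivial or realized by Lemma 9(i). If $i\ge2$, then $F_{2^i,1}\in M_N$ is $H$-invariant, and by Section 9 $\beta_{2^i}$ is a character of $\langle a\rangle\in1+4\mathbf Z_2$ of order dividing $2^i$. Its order is exactly $2^i$: for $a$ prime to $N$ with $a\equiv5$ mod $2^{2i}$, $a^{2^{i-2}}\in1+2^i\mathbf Z_2^\times$, so $s_{2^i}(a)=1$ and $X_{2^i}(a)$ is odd. The characters of $1+4\mathbf Z_2\cong\mathbf Z_2$ of order dividing $2^i$ form a cyclic group of order $2^i$, so $\theta=\beta_{2^i}^m$ for some $m$, realized by $(F_{2^i,1}/E_{2^i,2})^m\in L_0^H$. $\square$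

**Proof of Theorem 2.** Let $H\le G$. By Lemmas 3 and 5 every cocycle $H\to\mathcal U$ has the form $x^\sigma/x$ with $x\in L_0$. By Proposition 11, $x=gv$ with $g\in L_0^H$, $v\in\mathcal U$, so the cocycle is $v^\sigma/v$. Hence $H^1(H,\mathcal U)=0$. Given $K$, let $H$ be the image of $\mathrm{Gal}(\overline{\mathbf Q}/K)$ in $G$; then $\mathscr C_N\cap J_0(N)(K)=\mathscr C_N^H$, and by (2) every element of it is the class of an $H$-invariant divisor in $\mathcal D^0$. $\blacksquare$

## 12. Invariant units are eta quotients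

The permutation basis also makes the group $\mathscr C_N(\mathbf Q)$ explicit.

**Complement.** $\mathcal U^G$ is the group of eta quotients of level $N$ that are functions on $X_0(N)$, and for every $N$
$$\mathscr C_N(\mathbf Q)\;\cong\;\{\text{degree }0\text{ rational cuspidal divisors}\}\big/\{\mathrm{div}\,f:\ f\text{ an eta quotient of level }N\text{ on }X_0(N)\}.$$

*Proof.* **Invariants of $M_N$.** By Lemma 3, $M_N^G$ is spanned by the products over $G$-orbits in the basis $\mathcal B$. Since $G$ permutes the roots of unity of given order $n\mid N$ transitively, these are functions $\eta(J\tau)$ and, for $n\ge2$,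
$$\prod_{u\in(\mathbf Z/n)^\times}F_{n,u}(J\tau)=\prod_{d\mid n}H_n(dJ\tau)^{\mu(n/d)} .$$
To verify this identity: on the left the product part is $\prod_{(k,n)=1}\Phi_n(q^{Jk})$; on the right $H_n(dJ\tau)$ has product part $\prod_{(k,n)=1}(1-q^{dJk})$, and $\prod_{d\mid n}(1-y^d)^{\mu(n/d)}=\Phi_n(y)$. The $q$-exponents are $J\varphi(n)s_n$ on both sides. The right side involves $\eta(d'dJ\tau)$ with $d,d'\mid n$, and $d'dJ\mid n^2J\mid N$, so it is an eta quotient of level $N$. (For $n=3$, $J=1$ this is the identity for $F_{3,1}F_{3,2}$ in Section 5.)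

**Invariant units.** By Lemma 5, $\mathcal U^G\subset M_N^G$ consists of eta quotients of level $N$ that are functions on $X_0(N)$. Conversely such an eta quotient has leading coefficient $1$, rational coefficients and no zeros on $\mathfrak H$, so it lies in $\mathcal U^G$.

**The quotient.** The principal divisors among the degree $0$ rational cuspidal divisors are the $\mathrm{div}(f)$ with $f\in\mathcal U$ and $\mathrm{div}(f)$ fixed by $G$, that is, $f\in\mathcal U^G$. So the right-hand side is $\mathscr C(N)$, which equals $\mathscr C_N(\mathbf Q)$ by Theorem 1. $\square$
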